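\title{The Haagerup property for discrete loop groups extended by Thompson's group $V$}

\begin{abstract}
For a discrete group $\Lambda$, let $L\Lambda$ be the group of locally constant maps from the Cantor space to $\Lambda$, on which Thompson's group $V$ acts by change of variable. We prove that $L\Lambda\rtimes V$ has the Haagerup property if and only if $\Lambda$ is countable and locally finite. In particular $L\mathbb Z\rtimes V$ does not have it, although $\mathbb Z$ and $V$ do. The obstruction is relative property (T): if $\Lambda$ is finitely generated, the copy of $\Lambda$ formed by the maps that are constant on a given clopen set and trivial outside it has relative (T), and a subset of $L\Lambda$ has relative (T) exactly when its elements are constant on the pieces of one finite clopen partition. It follows that the Brin--Thompson groups $nV$, $n\geq 2$, do not have the Haagerup property. The proofs combine the exchangeability of disjoint clopen sets under $V$ with the fact that $V$ can map one clopen set onto the union of two.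
\end{abstract}

\section{Introduction}

\subsection{The groups and the question}

Let $\mathfrak C=\{0,1\}^{\mathbb N}$ be the Cantor space. A finite word $w\in\{0,1\}^*$, possibly empty, of length $|w|$ defines the \emph{cone} $[w]=\{wz:z\in\mathfrak C\}$, and every clopen subset of $\mathfrak C$ is a finite disjoint union of cones. A map $v$ is a \emph{prefix replacement on $[w]$} if there is a word $w'$ with $v(wz)=w'z$ for all $z\in\mathfrak C$. Thompson's group $V$ is the group of homeomorphisms of $\mathfrak C$ that are prefix replacements on each piece of some finite partition of $\mathfrak C$ into cones.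

Let $\Lambda$ be a discrete group. The continuous, equivalently locally constant, maps $f\colon\mathfrak C\to\Lambda$ form a group $L\Lambda$ under pointwise multiplication, a discrete analogue of a loop group. The group $V$ acts on $L\Lambda$ by automorphisms, $(v\cdot f)(x)=f(v^{-1}x)$; this is the untwisted case of the Jones action, arising from the triple $(\Lambda,\mathrm{id}_\Lambda,\mathrm{id}_\Lambda)$ \cite{Brothier}. We study
\[
G_\Lambda=L\Lambda\rtimes V ,
\]
whose elements we write as products $fv$ with $vfv^{-1}=v\cdot f$.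

A function $\psi\colon G\to\mathbb R$ on a group $G$ is \emph{conditionally negative definite} if $\psi(1)=0$, $\psi(x^{-1})=\psi(x)$, and $\sum_{a,b}c_ac_b\,\psi(x_a^{-1}x_b)\leq 0$ for all $x_1,\dots,x_n\in G$ and all real $c_1,\dots,c_n$ with $\sum_ac_a=0$. Taking $n=2$ shows $\psi\geq0$. The function is \emph{proper} if $\{\psi\leq m\}$ is finite for every $m$, and a discrete group has the \emph{Haagerup property} if it carries a proper conditionally negative definite function. Equivalently, the group admits a metrically proper affine isometric action on a Hilbert space; the function $\psi(x)$ is the squared distance by which $x$ moves the origin. Thus $\psi(N)=N^2$ shows that $\mathbb Z$ has the property. A group with the Haagerup property is countable, and the property passes to subgroups (restrict $\psi$) and to finite direct products (add the functions of the factors). It is known that $V$ has it; a proof is contained in Proposition~\ref{prop:psi} below.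

The following question comes from \cite{Brothier}, whose author states that he does not know the answer.

\begin{quote}
\emph{If $\Lambda$ has the Haagerup property, must $L\Lambda\rtimes V$ have it?}
\end{quote}

The first evidence points to a positive answer. The group $L\Lambda$ is the increasing union of the groups $\Lambda^{2^n}$ of maps constant on the cones of length $n$, so it has the Haagerup property when $\Lambda$ does (Lemma~\ref{lem:union}); both factors of the semidirect product are therefore Haagerup. For every $\Lambda$ there is a conditionally negative definite function $\psi_0$ on $G_\Lambda$ that counts the cones on which an element $fv$ fails to be ``a prefix replacement with a constant label''. It is proper when $\Lambda$ is finite, and in general it fails to be proper only because it does not see the values of $f$. One would then try to add to $\psi_0$ a second function, built from a proper function on $\Lambda$, that sees these values. We show that no such function exists once $\Lambda$ contains an infinite finitely generated subgroup.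

\subsection{Results}

For a nonempty clopen set $I\subset\mathfrak C$ and $g\in\Lambda$, let $g_I\in L\Lambda$ be equal to $g$ on $I$ and to $1$ off $I$, and let $\Lambda_I=\{g_I:g\in\Lambda\}$, a subgroup isomorphic to $\Lambda$. Three relations drive the whole paper:
\begin{equation}\label{eq:relations}
vg_Iv^{-1}=g_{vI}\ \ (v\in V);\qquad \text{if } I\cap I'=\emptyset,\ \text{ then } \Lambda_I,\Lambda_{I'}\text{ commute and } g_{I\cup I'}=g_Ig_{I'} .
\end{equation}
We write $L\mathbb Z$ additively, so that $\mathbb Z_I=\mathbb Z\mathbf 1_I$, where $\mathbf 1_I$ is the indicator function of $I$. A clopen set is \emph{proper} if it is different from $\mathfrak C$.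

\begin{definition}\label{def:relT}
Let $G$ be a countable group. Unit vectors $\xi_j$ in unitary representations $(\pi_j,H_j)$ of $G$, $j\in\mathbb N$, are \emph{almost invariant} if $\|\pi_j(x)\xi_j-\xi_j\|\to0$ for each $x\in G$. A subset $Y\subset G$ has \emph{relative (T)} in $G$ if $\sup_{y\in Y}\|\pi_j(y)\xi_j-\xi_j\|\to0$ for every such sequence.
\end{definition}

Finite subsets have relative (T), and in a group with the Haagerup property there are no others (Lemma~\ref{lem:bounded}). The first theorem answers the question in the negative.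

\begin{theorem}\label{thm:Z}
For every clopen set $\emptyset\neq I\subsetneq\mathfrak C$, the infinite subgroup $\mathbb Z\mathbf 1_I$ has relative (T) in $L\mathbb Z\rtimes V$. Hence $L\mathbb Z\rtimes V$ does not have the Haagerup property, although $\mathbb Z$ and $V$ do.
\end{theorem}

\begin{theorem}\label{thm:fg}
If $\Lambda$ is a finitely generated group and $I\subset\mathfrak C$ is a nonempty clopen set, then $\Lambda_I$ has relative (T) in $G_\Lambda$.
\end{theorem}

\begin{theorem}\label{thm:class}
For a discrete group $\Lambda$, the group $L\Lambda\rtimes V$ has the Haagerup property if and only if $\Lambda$ is countable and locally finite.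
\end{theorem}

Here \emph{locally finite} means that every finitely generated subgroup is finite.

\begin{theorem}\label{thm:subsets}
Let $\Lambda$ be finitely generated. A subset $Y\subset L\Lambda$ has relative (T) in $G_\Lambda$ if and only if there is a finite clopen partition $\mathcal P$ of $\mathfrak C$ such that every $f\in Y$ is constant on each piece of $\mathcal P$.
\end{theorem}

\begin{corollary}\label{cor:nV}
The Brin--Thompson groups $nV$, $n\geq2$, do not have the Haagerup property.
\end{corollary}

Theorem~\ref{thm:Z} is contained in Theorem~\ref{thm:fg}. We prove it separately because its proof needs only the spectral theorem and elementary probability, and because it is the model for the general case. Section~\ref{sec:merging} isolates the mechanism in two exact computations and shows what is lost when invariance is only approximate. Sections~\ref{sec:Z} and~\ref{sec:fg} prove Theorems~\ref{thm:Z} and~\ref{thm:fg}. Section~\ref{sec:psi} constructs $\psi_0$ and proves Theorems~\ref{thm:class} and~\ref{thm:subsets}, and Section~\ref{sec:nV}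 treats the groups $nV$.

\section{Preliminaries}\label{sec:prelim}

\subsection{Relative (T) and conditionally negative definite functions}

A function $\varphi\colon G\to\mathbb C$ is \emph{positive definite} if all matrices $(\varphi(x_a^{-1}x_b))_{a,b}$ are positive semidefinite. We use two textbook facts. By Schoenberg's theorem, $e^{-t\psi}$ is positive definite whenever $\psi$ is conditionally negative definite and $t>0$. By the GNS construction, a positive definite $\varphi$ with $\varphi(1)=1$ has the form $\varphi(x)=\langle\pi(x)\xi,\xi\rangle$ for a unitary representation $\pi$ and a unit vector $\xi$.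

\begin{lemma}\label{lem:bounded}
Let $G$ be countable and let $Y\subset G$ have relative (T). Then every conditionally negative definite function $\psi$ on $G$ is bounded on $Y$. In particular, if $G$ has the Haagerup property, then $Y$ is finite.
\end{lemma}

\begin{proof}
Let $(\pi_j,\xi_j)$ be the GNS pair of $\varphi_j=e^{-\psi/j}$. Then $\|\pi_j(x)\xi_j-\xi_j\|^2=2-2\varphi_j(x)\to0$ for each $x$, so the $\xi_j$ are almost invariant. By relative (T) there is $j$ with $\varphi_j\geq\frac12$ on $Y$, that is, $\psi\leq j\log2$ on $Y$.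
\end{proof}

Since $\|\pi(xy)\xi-\xi\|\leq\|\pi(x)\xi-\xi\|+\|\pi(y)\xi-\xi\|$, every subset of a finite product $Y_1\cdots Y_n$ of sets with relative (T) has relative (T).

\subsection{Transitivity of $V$ on families of clopen sets}

Apart from Section~\ref{sec:psi}, the only property of $V$ that we use is the following. For $D$ a cone (the case $D=\mathfrak C$ is allowed) let $V_D=\{v\in V: v=\mathrm{id}\text{ off }D\}$.

\begin{lemma}\label{lem:trans}
Let $B_1,\dots,B_n$ be pairwise disjoint nonempty clopen subsets of a cone $D$ whose union is not $D$, and let $B_1',\dots,B_n'$ be another such family. Then some $v\in V_D$ satisfies $vB_a=B_a'$ for all $a$.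
\end{lemma}

\begin{proof}
Add the nonempty sets $B_{n+1}=D\setminus\bigcup_aB_a$ and $B'_{n+1}=D\setminus\bigcup_aB'_a$. Each set is a finite disjoint union of cones, and splitting $[w]$ into $[w0]$ and $[w1]$ raises the number of cones by one. So $B_a$ and $B_a'$ can be cut into equally many cones. Match these by prefix replacements, and take the identity on $\mathfrak C\setminus D$, which is a finite union of cones.
\end{proof}

We fix once and for all the pairwise disjoint cones
\[
J_r=[0^r1]\subset[0]\quad(r\geq1),\qquad I_i=[1^i0]\subset[1]\quad(i\geq1).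
\]
None of them contains the point $111\cdots$, so Lemma~\ref{lem:trans} applies to every finite family of disjoint finite unions of these cones, with $D=\mathfrak C$, and with $D=[1]$ if only the $I_i$ are involved. It has two kinds of consequences. An element of $V$ can \emph{permute} finitely many of the cones in any prescribed way. It can also \emph{merge}: it can send $I_1$ onto $I_1\cup I_2$ while sending other cones to prescribed cones.

\subsection{Spectral laws and averages}\label{sub:spectral}

Let $a_1,\dots,a_n$ be commuting bounded normal operators on a Hilbert space. The spectral theorem gives a $*$-homomorphism $h\mapsto h(a_1,\dots,a_n)$ from bounded Borel functions on $\mathbb C^n$ to operators, with $\|h(a_1,\dots,a_n)\|\leq\sup|h|$ and $Uh(a_1,\dots,a_n)U^*=h(Ua_1U^*,\dots,Ua_nU^*)$ for unitary $U$; an operator that commutes with all $a_i$ and $a_i^*$ commutes with every $h(a_1,\dots,a_n)$. A unit vector $\xi$ defines a probability measure, the \emph{joint spectral law}, with $\int h=\langle h(a_1,\dots,a_n)\xi,\xi\rangle$. For $\|T\|\leq1$,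 $U$ unitary and $\xi$ a unit vector,
\begin{equation}\label{eq:transfer}
|\langle UTU^*\xi,\xi\rangle-\langle T\xi,\xi\rangle|=|\langle TU^*\xi,U^*\xi\rangle-\langle T\xi,\xi\rangle|\leq2\|U\xi-\xi\| .
\end{equation}
The bound does not depend on $T$. Hence the spectral laws of $(a_i)$ and $(Ua_iU^*)$ are close \emph{in total variation}, that is, uniformly over Borel test functions $|h|\leq1$, as soon as $U$ almost fixes $\xi$.

\begin{lemma}\label{lem:avg}
Let $\zeta_1,\zeta_2,\dots$ be vectors in a Hilbert space with $\|\zeta_i\|^2=c$ for all $i$ and $\langle\zeta_i,\zeta_{i'}\rangle=a$ for all $i\neq i'$. Then the averages $\bar\zeta_n=\frac1n\sum_{i\leq n}\zeta_i$ converge in norm.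
\end{lemma}

\begin{proof}
For $n\leq n'$ we have $\langle\bar\zeta_n,\bar\zeta_{n'}\rangle=\frac1{nn'}\big(nn'a+n(c-a)\big)=a+\frac{c-a}{n'}$, and $a$ is real. Therefore $\|\bar\zeta_n-\bar\zeta_{n'}\|^2=(c-a)(\frac1n-\frac1{n'})$.
\end{proof}

We also use one count repeatedly: among the $n$-tuples of indices from $\{1,\dots,m\}$, the proportion with a repeated index is at most $\binom n2/m$.

\section{Merging: two exact computations}\label{sec:merging}

\subsection{No invariant Hilbert norm}

The group $G_{\mathbb Z}$ acts by affine isometries on the Banach space $C(\mathfrak C,\mathbb R)$ with the supremum norm, by $(fv)\phi=f+v\cdot\phi$, and $N\mathbf 1_I$ moves the origin by $|N|$. So $\mathbb Z\mathbf 1_I$ is not bounded in every isometric action. The same formula would define an action on a Hilbert space if the supremum norm could be replaced by a $V$-invariant inner product. This is impossible.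

\begin{proposition}\label{prop:form}
Every $V$-invariant positive semidefinite symmetric bilinear form $\langle\cdot,\cdot\rangle\colon L\mathbb Z\times L\mathbb Z\to\mathbb R$ is zero.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:trans}, $\langle\mathbf 1_B,\mathbf 1_B\rangle$ has one value $c$ for all proper nonempty clopen $B$, and $\langle\mathbf 1_B,\mathbf 1_{B'}\rangle$ has one value $a$ for all disjoint nonempty $B,B'$ with proper union. Merging $I_1$ and $I_2$ gives
\[
a=\langle\mathbf 1_{I_1}+\mathbf 1_{I_2},\mathbf 1_{I_3}\rangle=2a,\qquad c=\langle\mathbf 1_{I_1}+\mathbf 1_{I_2},\mathbf 1_{I_1}+\mathbf 1_{I_2}\rangle=2c+2a .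
\]
So $a=c=0$. The functions $\mathbf 1_B$ generate $L\mathbb Z$, and the Cauchy--Schwarz inequality finishes the proof.
\end{proof}

In a unitary representation the additive identity $a=2a$ becomes the multiplicative identity $A=A^2$.

\subsection{Vectors fixed by $V$}

Put $e(t)=e^{2\pi it}$ and $\mathbb T=\mathbb R/\mathbb Z$. Let $\pi$ be a unitary representation of $G_{\mathbb Z}$ and $\xi$ a unit vector. The spectral theorem for the countable abelian group $L\mathbb Z$ gives a probability measure $\mathbb P$ on the compact dual group $\widehat{L\mathbb Z}$ with $\langle\pi(f)\xi,\xi\rangle=\int\chi(f)\,d\mathbb P(\chi)$. For clopen $B$ define a random variable $X_B\colon\widehat{L\mathbb Z}\to\mathbb T$ by $\chi(\mathbf 1_B)=e(X_B(\chi))$. Then $X_{B\cup B'}=X_B+X_{B'}$ for disjoint $B,B'$, and the law of $(e(X_{B_1}),\dots,e(X_{B_n}))$ is the joint spectral law of the commuting unitaries $\pi(\mathbf 1_{B_a})$. Two facts translate the problem into probability. First,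
\begin{equation}\label{eq:zero}
\sup_{N\in\mathbb Z}\|\pi(N\mathbf 1_B)\xi-\xi\|^2=\sup_N\mathbb E\,|e(NX_B)-1|^2\leq4\,\mathbb P(X_B\neq0).
\end{equation}
Second, since $\pi(v)\pi(\mathbf 1_B)\pi(v)^*=\pi(\mathbf 1_{vB})$, inequality \eqref{eq:transfer} gives, for $v\in V$ and Borel $h\colon\mathbb T^n\to\mathbb C$ with $|h|\leq1$,
\begin{equation}\label{eq:law}
\big|\mathbb E\,h(X_{vB_1},\dots,X_{vB_n})-\mathbb E\,h(X_{B_1},\dots,X_{B_n})\big|\leq2\|\pi(v)\xi-\xi\| .
\end{equation}

\begin{proposition}\label{prop:fixed}
If $\xi$ is fixed by $V$, then for every proper nonempty clopen $I$,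
\[
\mathbb P(X_I\neq0)\leq\tfrac12\|\pi(\mathbf 1_I)\xi-\xi\|^2,\qquad\text{so}\qquad\sup_{N}\|\pi(N\mathbf 1_I)\xi-\xi\|^2\leq2\|\pi(\mathbf 1_I)\xi-\xi\|^2 .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:law} and Lemma~\ref{lem:trans}, all admissible families of $n$ disjoint clopen sets give the same law, and we may take $I=I_1$. Let $X_i=X_{I_i}$, $Z_i=e(X_i)$ and $A_m=\frac1m\sum_{i\leq m}Z_i$. By Lemma~\ref{lem:avg}, $A_m$ converges in $L^2(\mathbb P)$ to some $A$, and $|A_m|\leq1$, so moments of $A_m$ converge to those of $A$. Expanding the moments, tuples of distinct indices all contribute the same value and the others have proportion $O(1/m)$. Hence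
\[
\mathbb E|A|^2=\mathbb E[Z_1\bar Z_2],\qquad\mathbb E[A^2\bar A]=\mathbb E[Z_1Z_2\bar Z_3],\qquad\mathbb E|A|^4=\mathbb E[Z_1Z_2\bar Z_3\bar Z_4].
\]
These three numbers are the expectations of $h(a,b)=e(a-b)$ at the pairs $(X_{I_1},X_{I_2})$, $(X_{I_1\cup I_2},X_{I_3})$ and $(X_{I_1\cup I_2},X_{I_3\cup I_4})$, which have the same law. So they are equal, and
\[
\mathbb E|A-A^2|^2=\mathbb E|A|^2-2\operatorname{Re}\mathbb E[A^2\bar A]+\mathbb E|A|^4=0 .
\]
Thus $A\in\{0,1\}$ almost surely. Merging once more, $\mathbb E[A(1-Z_1)]=\mathbb E Z_2-\mathbb E\,e(X_{I_1\cup I_2})=0$. Its real part is $\mathbb E[A(1-\cos2\pi X_1)]=0$, so $X_1=0$ almost surely on $\{A=1\}$. Therefore $\mathbb P(X_1\neq0)\leq1-\mathbb EA=1-\mathbb EZ_1$, which is real and equals $\frac12\|\pi(\mathbf 1_{I_1})\xi-\xi\|^2$. The second inequality is \eqref{eq:zero}.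
\end{proof}

\subsection{The problem of scale}

If $V$ only almost fixes $\xi$, the same computation gives only that $A$ is close to $\{0,1\}$, and $A\approx1$ says no more than that the $X_i$ are small. To detect a nonzero value of size $R$ one must replace $e(X_i)$ by $e(NX_i)$ with $N$ of order $1/R$. The next example shows that no deterministic choice of $N$ is enough.

\begin{example}\label{ex:scales}
Given $j\geq1$, choose $k$ uniformly in $\{j+1,\dots,2j\}$ and then $X_1,X_2,\dots$ independent and uniform on $[-2^{-k},2^{-k}]$. These variables are exchangeable, small, and almost surely nonzero. For $N\geq1$ the averages $\frac1m\sum_{i\leq m}e(NX_i)$ converge to $A=\varphi(N2^{-k})$ with $\varphi(t)=\frac{\sin2\pi t}{2\pi t}$. Given $\delta>0$ there are $0<c<C$ with $|\varphi-\varphi^2|\leq\delta$ outside $[c,C]$, and for each $N$ at most $1+\log_2(C/c)$ values of $k$ satisfy $N2^{-k}\in[c,C]$. Hence $\sup_N\mathbb E|A-A^2|^2\to0$ as $j\to\infty$.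
\end{example}

So the frequency $N$ has to depend on the sample. It cannot depend on the variables that are merged, but it may depend on variables attached to other cones $J_1,\dots,J_\ell$, which the merging elements of $V$ preserve; because \eqref{eq:law} is uniform in $h$, this costs nothing. We need a scale $R$ such that most $|X_i|$ are at most $R$, which keeps $A$ away from $0$, while some $|X_i|$ are at least $R$, which keeps $A$ away from $1$. The maximum of $|X_{J_1}|,\dots,|X_{J_\ell}|$ has both properties, for reasons of symmetry alone.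

\section{The case $\Lambda=\mathbb Z$}\label{sec:Z}

\subsection{Ranks of exchangeable variables}

For each $j$ let $W_1,\dots,W_n$ be random variables under a probability $\mathbb P_j$. They are \emph{asymptotically exchangeable} if, for each permutation $(a_1,\dots,a_n)$ of $(1,\dots,n)$,
\[
\sup_{|h|\leq1}\big|\mathbb E_jh(W_{a_1},\dots,W_{a_n})-\mathbb E_jh(W_1,\dots,W_n)\big|\to0\qquad(j\to\infty),
\]
the supremum being over Borel functions. Throughout, $o(1)$ refers to $j\to\infty$ with all other parameters fixed.

\begin{lemma}\label{lem:ranks}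
Let $\ell,t\geq1$ and let $W_1,\dots,W_{\ell+t}$ be nonnegative and asymptotically exchangeable, with $\mathbb P_j(W_a>0)\to\theta$ for all $a$. Let $R=\max(W_1,\dots,W_\ell)$. Then
\begin{itemize}
\item[(a)] $\mathbb P_j(W_{\ell+1}\geq R>0)\geq\frac1{\ell+1}\big(\theta-\frac1{\ell+1}\big)-o(1)$;
\item[(b)] $\mathbb P_j(W_{\ell+1}>R,\dots,W_{\ell+t}>R)\leq t!/\ell^t+o(1)$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $c$ be the number of nonzero variables among $W_1,\dots,W_{\ell+1}$. Then $\mathbb E_jc=(\ell+1)\theta+o(1)$ and $c\leq1+(\ell+1)\mathbf 1_{\{c\geq2\}}$, so $\mathbb P_j(c\geq2)\geq\theta-\frac1{\ell+1}-o(1)$. For $a\leq\ell+1$ let $C_a$ be the event $W_a\geq\max_{b\leq\ell+1,\,b\neq a}W_b>0$. If $c\geq2$, then $C_a$ holds for an index $a$ at which the maximum is attained. The $\ell+1$ events $C_a$ have the same probability up to $o(1)$, and $C_{\ell+1}$ is the event in (a).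

(b) For a $t$-element subset $T\subset\{1,\dots,\ell+t\}$ let $C_T$ be the event that $W_a>W_b$ for all $a\in T$, $b\notin T$. For $T\neq T'$ pick $a\in T\setminus T'$ and $b\in T'\setminus T$; then $C_T\cap C_{T'}$ would force $W_a>W_b>W_a$. So the events are disjoint, they have the same probability up to $o(1)$, and each has probability at most $\binom{\ell+t}t^{-1}+o(1)\leq t!/\ell^t+o(1)$.
\end{proof}

For $t=1$ the bound (b) has the same order $1/\ell$ as (a) and is useless; for $t\geq2$ it is of smaller order, and this gap produces the contradiction in both main proofs.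

\subsection{Averaging over frequencies}

For $x\in\mathbb T$ let $|x|\in[0,\frac12]$ be the distance from $x$ to $0$. A value $x$ with $|x|$ much larger than $R$ can be invisible at a single frequency, since $Nx$ may vanish in $\mathbb T$. An average over all frequencies up to order $1/R$ detects it. Let
\[
g_M(x)=\frac1M\sum_{N=1}^M(1-\cos2\pi Nx)\geq0 .
\]

\begin{lemma}\label{lem:gM}
If $M\geq1$ and $M|x|\geq\frac1{16}$, then $g_M(x)\geq\frac1{96}$.
\end{lemma}

\begin{proof}
We use $\sin\pi t\geq2t$ on $[0,\frac12]$. If $M|x|\leq\frac12$, then $1-\cos2\pi Nx=2\sin^2(\pi N|x|)\geq8N^2|x|^2$ for $N\leq M$, and $\frac1M\sum_{N\leq M}N^2=\frac{(M+1)(2M+1)}6\geq\frac{M^2}3$, so $g_M(x)\geq\frac83M^2|x|^2\geq\frac1{96}$. If $M|x|>\frac12$, then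
\[
\sum_{N=1}^M\cos2\pi Nx=-\frac12+\frac{\sin\big((2M+1)\pi|x|\big)}{2\sin\pi|x|}\leq\frac1{4|x|}\leq\frac M2 ,
\]
and $g_M(x)\geq\frac12$.
\end{proof}

\subsection{Proof of Theorem~\ref{thm:Z}}

Let $(\pi_j,\xi_j)$ be almost invariant for $G_{\mathbb Z}$, and let $\mathbb P_j$ be the measure on $\widehat{L\mathbb Z}$ defined by $\xi_j$. By \eqref{eq:zero} it suffices to prove $\mathbb P_j(X_I\neq0)\to0$; the last assertion of the theorem then follows from Lemma~\ref{lem:bounded}. By \eqref{eq:law} and Lemma~\ref{lem:trans}, $\mathbb P_j(X_I\neq0)-\mathbb P_j(X_{I'}\neq0)\to0$ for all proper nonempty clopen $I,I'$. Pass to a subsequence along which $\mathbb P_j(X_I\neq0)\to\theta$ for one, hence every, such $I$. We must show $\theta=0$.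

Fix $\ell\geq1$ and $m\geq4$, and put $Y=(Y_1,\dots,Y_\ell)$ with $Y_r=X_{J_r}$, and $X_i=X_{I_i}$ for $i\leq m$. Applying \eqref{eq:law} to finitely many elements of $V$ supplied by Lemma~\ref{lem:trans}, we obtain:
\begin{itemize}
\item[(E)] the variables $Y_1,\dots,Y_\ell,X_1,\dots,X_m$ are asymptotically exchangeable;
\item[(M)] the laws of $(Y,X_1+X_2,X_3)$ and $(Y,X_1+X_2,X_3+X_4)$ differ from the law of $(Y,X_1,X_2)$ by $o(1)$, uniformly over test functions $|h|\leq1$.
\end{itemize}
For (M) take $v$ with $vJ_r=J_r$ for $r\leq\ell$, $vI_1=I_1\cup I_2$, and $vI_2=I_3$ or $vI_2=I_3\cup I_4$.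

Let $R=\max_r|Y_r|$. Enlarge the probability space by an integer variable $N$: if $0<R\leq\frac18$, let $M=\lfloor1/(8R)\rfloor\geq1$ and let $N$ be uniform on $\{1,\dots,M\}$ conditionally on $\chi\in\widehat{L\mathbb Z}$; otherwise let $N=0$. Put $Z_i=e(NX_i)$ and $A=\frac1m\sum_{i\leq m}Z_i$.

\medskip\noindent\emph{Step 1: $A$ is almost idempotent.} The conditional law of $N$ is a Borel function of $Y$ alone. Let $h(y,a,b)$ be the average of $e(N(a-b))$ over this law when $Y=y$; it is Borel and $|h|\leq1$. The numbers
\[
c_2=\mathbb E_j[Z_1\bar Z_2],\qquad c_3=\mathbb E_j[Z_1Z_2\bar Z_3],\qquad c_4=\mathbb E_j[Z_1Z_2\bar Z_3\bar Z_4]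
\]
are the expectations of $h$ at the three triples in (M), so $c_3-c_2\to0$ and $c_4-c_2\to0$. Expand $\mathbb E_j|A|^2$, $\mathbb E_j[A^2\bar A]$ and $\mathbb E_j|A|^4$ as averages over tuples of at most four indices. By (E), applied to permutations that fix the $Y_r$, a tuple of distinct indices contributes $c_2$, $c_3$ or $c_4$ up to $o(1)$. The other tuples have proportion at most $6/m$, and each deviates by at most $2$. So the three moments equal $c_2,c_3,c_4$ up to $12/m+o(1)$, and
\begin{equation}\label{eq:upper}
\mathbb E_j|A-A^2|^2=\mathbb E_j|A|^2-2\operatorname{Re}\mathbb E_j[A^2\bar A]+\mathbb E_j|A|^4\leq\frac{48}m+o(1).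
\end{equation}

\medskip\noindent\emph{Step 2: at the scale $R$, $A$ is not idempotent.} Let
\[
\hat u=\tfrac1m\#\{i:|X_i|\geq R\},\qquad\hat s=\tfrac1m\#\{i:|X_i|>R\},\qquad\mathcal G=\{0<R\leq\tfrac18,\ \hat s\leq\tfrac1{16}\}.
\]
Work on $\mathcal G$. If $|X_i|\leq R$, then $N|X_i|\leq\frac18$ and $\operatorname{Re}Z_i\geq\cos\frac\pi4>0.7$. Hence $\operatorname{Re}A\geq0.7\cdot\frac{15}{16}-\frac1{16}>\frac12$, and $|A-A^2|=|A|\,|1-A|\geq\frac12(1-\operatorname{Re}A)$. The average of $1-\operatorname{Re}A$ over $N$ is $\frac1m\sum_ig_M(X_i)$. Since $1/(8R)\geq1$ we have $M\geq1/(16R)$, so Lemma~\ref{lem:gM} applies to every $X_i$ with $|X_i|\geq R$, and the average is at least $\hat u/96$. Thus $\mathbb E_j[\hat u\mathbf 1_{\mathcal G}]\leq192\,\mathbb E_j|A-A^2|$, and by \eqref{eq:upper} and the Cauchy--Schwarz inequality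
\begin{equation}\label{eq:lower}
\mathbb E_j[\hat u\mathbf 1_{\mathcal G}]\leq192\,\big(48/m+o(1)\big)^{1/2}.
\end{equation}

\medskip\noindent\emph{Step 3: counting.} Almost invariance under $L\mathbb Z$ is used only here: $\mathbb E_j(1-\cos2\pi Y_r)=1-\operatorname{Re}\langle\pi_j(\mathbf 1_{J_r})\xi_j,\xi_j\rangle\to0$, and $1-\cos2\pi y>1-\cos\frac\pi4$ for $|y|>\frac18$, so $\mathbb P_j(R>\frac18)\to0$. Lemma~\ref{lem:ranks}(a), applied to $|Y_1|,\dots,|Y_\ell|,|X_i|$ for each $i$, gives
\[
\mathbb E_j\big[\hat u\mathbf 1_{\{0<R\leq1/8\}}\big]\geq\frac1m\sum_i\mathbb P_j(|X_i|\geq R>0)-\mathbb P_j(R>\tfrac18)\geq\frac1{\ell+1}\Big(\theta-\frac1{\ell+1}\Big)-o(1).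
\]
Part (b) with $t=2$ gives $\mathbb P_j(|X_i|>R,|X_{i'}|>R)\leq2/\ell^2+o(1)$ for $i\neq i'$, so by Markov's inequality
\[
\mathbb P_j(\hat s>\tfrac1{16})\leq16^2\,\mathbb E_j\hat s^2\leq256\Big(\frac2{\ell^2}+\frac1m\Big)+o(1).
\]
Now $\mathbb E_j[\hat u\mathbf 1_{\{0<R\leq1/8\}}]\leq\mathbb E_j[\hat u\mathbf 1_{\mathcal G}]+\mathbb P_j(\hat s>\frac1{16})$. Insert \eqref{eq:lower} and the last two estimates, and let $j\to\infty$ and then $m\to\infty$; the number $\theta$ depends on neither $\ell$ nor $m$. We obtain
\[
\frac1{\ell+1}\Big(\theta-\frac1{\ell+1}\Big)\leq\frac{512}{\ell^2}\qquad\text{for all }\ell\geq1 .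
\]
Multiplying by $\ell+1$ and letting $\ell\to\infty$ gives $\theta=0$. Every subsequential limit of $\mathbb P_j(X_I\neq0)$ is therefore $0$, which proves Theorem~\ref{thm:Z}. \qed

\section{Finitely generated groups}\label{sec:fg}

When $\Lambda$ is not abelian, $\Lambda_I$ cannot be diagonalized, but the groups $\Lambda_I$ of disjoint cones still commute. Each ingredient of Section~\ref{sec:Z} has a substitute. The size $|X_I|$ becomes the spectral value of a Laplacian of $\Lambda_I$. The random frequency becomes a conditioning that makes the scale deterministic. The average $A$ becomes a random state on the group $C^*$-algebra. Step 2 needs a new argument, given in Section~\ref{sub:walk}.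

\subsection{The Laplacian}

Let $\Lambda$ be generated by a finite symmetric set $S\neq\emptyset$, and let $d=|S|$. Recall that the full group $C^*$-algebra $C^*(\Lambda)$ is the completion of $\mathbb C[\Lambda]$ in the norm $\sup_\pi\|\pi(x)\|$ over all unitary representations $\pi$; every such $\pi$ extends to a unital $*$-representation of $C^*(\Lambda)$, which is contractive, preserves positivity and commutes with the continuous functional calculus. Put
\[
\Delta=1-\frac1d\sum_{s\in S}s=\frac1{2d}\sum_{s\in S}(s-1)^*(s-1)\in C^*(\Lambda).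
\]
Then $0\leq\Delta\leq2$, and since all terms of the second sum are positive,
\begin{equation}\label{eq:gen}
(s-1)^*(s-1)\leq2d\,\Delta\qquad(s\in S).
\end{equation}
For a unitary representation $\pi$ of $G_\Lambda$ and nonempty clopen $I$, let $\pi_I$ be the representation $g\mapsto\pi(g_I)$ of $\Lambda$, extended to $C^*(\Lambda)$, and let $\Delta_I=\pi_I(\Delta)$. For $\Lambda=\mathbb Z$ and $S=\{\pm1\}$, the operator $\Delta_I$ corresponds to the random variable $1-\cos2\pi X_I$. By \eqref{eq:gen} a vector in $\ker\Delta_I$ is fixed by every generator, so $\ker\Delta_I$ is the space of $\Lambda_I$-invariant vectors. Splitting $\xi$ along $\ker\Delta_I$ gives the analogue of \eqref{eq:zero}: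
\begin{equation}\label{eq:zero2}
\sup_{g\in\Lambda}\|\pi_I(g)\xi-\xi\|\leq2\,\|\mathbf 1_{(0,2]}(\Delta_I)\xi\| .
\end{equation}

Let $(\pi_j,H_j,\xi_j)$ be almost invariant for $G_\Lambda$; we write $\pi_{j,I}$ and $\Delta_{j,I}$. Since $\Lambda_{\mathfrak C}\subset\Lambda_{[0]}\Lambda_{[1]}$, it suffices to treat proper $I$. By \eqref{eq:relations}, $\pi_j(v)\Delta_{j,I}\pi_j(v)^*=\Delta_{j,vI}$, so by \eqref{eq:transfer} and Lemma~\ref{lem:trans} the numbers $\|\mathbf 1_{(0,2]}(\Delta_{j,I})\xi_j\|^2$ for different proper $I$ differ by $o(1)$. If Theorem~\ref{thm:fg} fails, then by \eqref{eq:zero2} there are an almost invariant sequence, a subsequence, and a number $\theta>0$ with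
\begin{equation}\label{eq:theta}
\|\mathbf 1_{(0,2]}(\Delta_{j,I})\xi_j\|^2\to\theta\qquad\text{for every proper nonempty clopen }I .
\end{equation}
We assume \eqref{eq:theta}, fix an integer $\ell\geq2/\theta$, and derive an inequality that is false for large $\ell$.

\subsection{Fixing the scale}

We condition $\xi_j$ on the dyadic order of magnitude of the largest of the Laplacians $\Delta_{J_1},\dots,\Delta_{J_\ell}$. This destroys almost invariance under $V$, but not under $V_{[1]}$, which commutes with the groups $\Lambda_{J_r}$ and still permutes and merges the cones $I_i$.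

\begin{proposition}\label{prop:scale}
For all large $j$ there are unit vectors $\eta_j\in H_j$ and numbers $\tau_j\in(0,2]$ with $\tau_j\to0$ such that
\begin{itemize}
\item[(P1)] $\|\pi_j(v)\eta_j-\eta_j\|\to0$ for every $v\in V_{[1]}$;
\item[(P2)] $\|\mathbf 1_{[\tau_j/2,\,2]}(\Delta_{j,I_1})\eta_j\|^2\geq\dfrac\theta{10\ell}$;
\item[(P3)] $\Big\langle\prod_{i=1}^3\mathbf 1_{(\tau_j,2]}(\Delta_{j,I_i})\,\eta_j,\eta_j\Big\rangle\leq\dfrac{280}{\theta\ell^2}$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $x_1,\dots,x_\ell,y_1,y_2,y_3$ be the coordinate variables of the joint spectral law $\mathbb P_j$ of the commuting operators $\Delta_{j,J_1},\dots,\Delta_{j,J_\ell},\Delta_{j,I_1},\Delta_{j,I_2},\Delta_{j,I_3}$ at $\xi_j$, and let $R=\max_rx_r\in[0,2]$. By \eqref{eq:transfer} and Lemma~\ref{lem:trans} these variables are asymptotically exchangeable, and each is positive with probability $\theta+o(1)$. Since $\frac1{\ell+1}(\theta-\frac1{\ell+1})\geq\frac1{2\ell}\cdot\frac\theta2$, Lemma~\ref{lem:ranks} with $t=3$ gives, for large $j$,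
\[
\mathbb P_j(y_1\geq R>0)\geq u:=\frac\theta{5\ell},\qquad\mathbb P_j(y_1,y_2,y_3>R)\leq\frac7{\ell^3}.
\]
For $k\geq0$ let $C_k$ be the event $2^{-k}<R\leq2^{1-k}$, let $Q_k=Q_{j,k}$ be the corresponding spectral projection, and put
\[
p_k=\|Q_k\xi_j\|^2=\mathbb P_j(C_k),\quad u_k=\mathbb P_j(C_k,\ y_1\geq2^{-k}),\quad b_k=\mathbb P_j(C_k,\ y_1,y_2,y_3>2^{1-k}).
\]
The events $C_k$ partition $\{R>0\}$, so $\sum_kp_k\leq1$, $\sum_ku_k\geq u$ and $\sum_kb_k\leq7/\ell^3$. The projections $Q_k$ are mutually orthogonal and commute with $\pi_j(V_{[1]})$. Enumerate $V_{[1]}=\{v_1,v_2,\dots\}$ and let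
\[
\beta_j=\sum_i2^{-i}\|\pi_j(v_i)\xi_j-\xi_j\|^2,\qquad\alpha_j=\sum_{r\leq\ell}\langle\Delta_{j,J_r}\xi_j,\xi_j\rangle,\qquad\kappa_j=\sqrt{\alpha_j}+\tfrac1j .
\]
All three tend to $0$: $\beta_j$ by dominated convergence, and $\alpha_j$ because $\langle\Delta_{j,J}\xi_j,\xi_j\rangle=\frac1{2d}\sum_s\|\pi_j(s_J)\xi_j-\xi_j\|^2$. We look for one $k$ in four sets at once, measuring sets of $k$ by the weights $p_k$.
\begin{itemize}
\item $\mathcal K_1=\{k:u_k\geq\frac u2p_k\}$. Since $\sum_{k\notin\mathcal K_1}u_k\leq\frac u2$ and $u_k\leq p_k$, we get $\sum_{k\in\mathcal K_1}p_k\geq\frac u2$.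
\item $\mathcal K_2=\{k:b_k\leq\frac{56}{u\ell^3}p_k\}$. Then $\sum_{k\notin\mathcal K_2}p_k\leq\frac{u\ell^3}{56}\sum_kb_k\leq\frac u8$.
\item $\mathcal K_3=\{k:\beta_{j,k}\leq\beta_j^{1/2}p_k\}$, where $\beta_{j,k}=\sum_i2^{-i}\|\pi_j(v_i)Q_k\xi_j-Q_k\xi_j\|^2$. Since $\pi_j(v_i)Q_k\xi_j-Q_k\xi_j=Q_k(\pi_j(v_i)\xi_j-\xi_j)$, we have $\sum_k\beta_{j,k}\leq\beta_j$, so $\sum_{k\notin\mathcal K_3}p_k\leq\beta_j^{1/2}$. (If $\beta_j=0$, every $k$ lies in $\mathcal K_3$.)
\item $\mathcal K_4=\{k:2^{1-k}\leq\kappa_j\}$. Then $\sum_{k\notin\mathcal K_4}p_k\leq\mathbb P_j(R>\kappa_j/2)\leq\mathbb P_j(\sum_rx_r>\kappa_j/2)\leq2\alpha_j/\kappa_j\leq2\sqrt{\alpha_j}$.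
\end{itemize}
The intersection has weight at least $\frac u2-\frac u8-o(1)>0$, so for large $j$ it contains some $k_j$ with $p_{k_j}>0$. Let $\eta_j=p_{k_j}^{-1/2}Q_{k_j}\xi_j$ and $\tau_j=2^{1-k_j}\leq\kappa_j$. Then $\|\pi_j(v_i)\eta_j-\eta_j\|^2\leq2^i\beta_j^{1/2}$, and the left sides of (P2) and (P3) are $u_{k_j}/p_{k_j}\geq\frac u2$ and $b_{k_j}/p_{k_j}\leq\frac{56}{u\ell^3}=\frac{280}{\theta\ell^2}$.
\end{proof}

Conditioning costs a factor $1/u$, of order $\ell$, in (P3). This is why three cones are used here: two would give a bound of order $1/\ell$, no smaller than (P2). We discard the finitely many remaining $j$ and re-index.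

\subsection{The limit and its disintegration}

We pass to a limit in which (P1) becomes exact invariance, while keeping track of group elements and functions of $\Delta$ that depend on $j$. Let $\mathcal U$ be a nonprincipal ultrafilter on $\mathbb N$. Every bounded sequence of complex numbers has a limit $\lim_{\mathcal U}$, which is linear, multiplicative, monotone, and equal to the ordinary limit when that exists. The ultraproduct $H$ is the Hilbert space of bounded sequences $(\zeta_j)$, $\zeta_j\in H_j$, modulo those with $\lim_{\mathcal U}\|\zeta_j\|=0$, with inner product $\lim_{\mathcal U}\langle\zeta_j,\zeta_j'\rangle$. A bounded sequence of operators $T_j$ on $H_j$ acts on $H$ coordinatewise as an operator $[T_j]$, and $(T_j)\mapsto[T_j]$ is a $*$-homomorphism.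

Let $\eta=[\eta_j]\in H$ and let $\mathfrak M=\ell^\infty(\mathbb N,C^*(\Lambda))$ be the unital $C^*$-algebra of bounded sequences $x=(x_j)$. A sequence $\mathbf g=(g_j)$ in $\Lambda$ is a unitary element of $\mathfrak M$. For nonempty clopen $I\subset[1]$, $\pi_I(x)=[\pi_{j,I}(x_j)]$ defines a unital $*$-representation of $\mathfrak M$ on $H$; put $\pi_{j,i}=\pi_{j,I_i}$ and, from now on, let $\pi_i$ denote $\pi_{I_i}$. Each $v\in V_{[1]}$ acts on $H$ by a unitary, still written $v$, which fixes $\eta$ by (P1). By \eqref{eq:relations}, $v\pi_I(x)v^*=\pi_{vI}(x)$; for disjoint $I,I'$ the ranges of $\pi_I$ and $\pi_{I'}$ commute, and $\pi_{I\cup I'}(\mathbf g)=\pi_I(\mathbf g)\pi_{I'}(\mathbf g)$. Lemma~\ref{lem:trans} with $D=[1]$ gives, for distinct $i_1,\dots,i_n$,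
\begin{equation}\label{eq:exch}
\langle\pi_{i_1}(x_1)\cdots\pi_{i_n}(x_n)\eta,\eta\rangle=\langle\pi_1(x_1)\cdots\pi_n(x_n)\eta,\eta\rangle\qquad(x_1,\dots,x_n\in\mathfrak M).
\end{equation}
The next lemma is a statement of de Finetti type: the commuting copies $\pi_i$ behave as independent copies of one random state. A \emph{state} on $\mathfrak M$ is a positive linear functional $\rho$ with $\rho(1)=1$; it satisfies $\rho(x^*)=\overline{\rho(x)}$, $|\rho(x)|\leq\|x\|$ and $|\rho(x^*y)|^2\leq\rho(x^*x)\rho(y^*y)$.

\begin{lemma}\label{lem:definetti}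
There are a compact Hausdorff space $\Omega$, a Borel probability measure $\mathbb P$ on $\Omega$ and states $\rho_\omega$ on $\mathfrak M$, $\omega\in\Omega$, such that $\omega\mapsto\rho_\omega(x)$ is continuous for each $x$ and
\begin{equation}\label{eq:definetti}
\langle\pi_1(x_1)\cdots\pi_n(x_n)\eta,\eta\rangle=\mathbb E\big[\rho_\omega(x_1)\cdots\rho_\omega(x_n)\big]\qquad(x_1,\dots,x_n\in\mathfrak M).
\end{equation}
\end{lemma}

\begin{proof}
Let $H_0$ be the closed span of the vectors $y\eta$, where $y$ runs over finite products, possibly empty, of operators $\pi_i(x)$. It is invariant under every $\pi_i(\mathfrak M)$. Let $A_m(x)=\frac1m\sum_{i\leq m}\pi_i(x)$, so $\|A_m(x)\|\leq\|x\|$.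

By \eqref{eq:exch} the vectors $\zeta_i=\pi_i(x)\eta$ satisfy the hypotheses of Lemma~\ref{lem:avg}, so $A_m(x)\eta$ converges. If $y$ involves only indices $\leq i_0$, then $y$ commutes with $\pi_i(x)$ for $i>i_0$, so $\|A_m(x)y\eta-yA_m(x)\eta\|\leq2i_0\|x\|\|y\|/m$, and $A_m(x)y\eta$ converges too. By uniform boundedness $A_m(x)$ converges strongly on $H_0$ to an operator $A(x)$.

The map $x\mapsto A(x)$ is linear, unital and positive, and $A(x)^*=A(x^*)$, because these properties pass to weak limits. For $i\leq m$ the commutator of $A_m(x)$ with $\pi_i(y)$ is $\frac1m\pi_i(xy-yx)$, which tends to $0$. So $A(x)$ commutes with every $\pi_i(y)|_{H_0}$, hence with every $A_m(y)|_{H_0}$ and with $A(y)$. Thus the operators $A(x)$ generate a commutative unital $C^*$-algebra, which is $C(\Omega)$ for a compact Hausdorff space $\Omega$ by Gelfand's theorem. The vector state of $\eta$ on $C(\Omega)$ is integration against a probability measure $\mathbb P$, and $\rho_\omega(x)=A(x)(\omega)$ is a state for each $\omega$.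

Finally, expand $\langle A_m(x_1)\cdots A_m(x_n)\eta,\eta\rangle$ as an average over $n$-tuples of indices. By \eqref{eq:exch} it equals the left side of \eqref{eq:definetti} up to $O(1/m)$. Products of uniformly bounded strongly convergent sequences converge strongly, so it also tends to $\langle A(x_1)\cdots A(x_n)\eta,\eta\rangle$, which is the right side.
\end{proof}

Merging now acts as in Proposition~\ref{prop:fixed}.

\begin{lemma}\label{lem:dichotomy}
For each sequence $\mathbf g$ in $\Lambda$, $\rho_\omega(\mathbf g)\in\{0,1\}$ for almost every $\omega$.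
\end{lemma}

\begin{proof}
Write $\rho=\rho_\omega(\mathbf g)$, so that $\rho_\omega(\mathbf g^*)=\bar\rho$. Take $v\in V_{[1]}$ with $vI_1=I_1\cup I_2$ and $vI_2=I_3$. Since $v$ fixes $\eta$,
\[
\langle\pi_1(\mathbf g)\pi_2(\mathbf g^*)\eta,\eta\rangle=\langle v\pi_1(\mathbf g)\pi_2(\mathbf g^*)v^*\eta,\eta\rangle=\langle\pi_1(\mathbf g)\pi_2(\mathbf g)\pi_3(\mathbf g^*)\eta,\eta\rangle ,
\]
which by \eqref{eq:definetti} says $\mathbb E|\rho|^2=\mathbb E[\rho^2\bar\rho]$. With $vI_1=I_1\cup I_2$ and $vI_2=I_3\cup I_4$ we get $\mathbb E|\rho|^2=\mathbb E|\rho|^4$. Hence $\mathbb E|\rho-\rho^2|^2=0$.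
\end{proof}

\subsection{Truncation at the scale $\tau_j$}

A generator moves a vector by little only on the part of the space where $\Delta$ is small, so we cut off the rest. Fix a continuous $\phi\colon[0,\infty)\to[0,1]$ with $\phi=1$ on $[0,1]$ and $\phi=0$ on $[2,\infty)$. Let $q_j=\phi(\Delta/\tau_j)\in C^*(\Lambda)$ and $q=(q_j)\in\mathfrak M$, so $0\leq q\leq1$. Since $t\phi(t/\tau_j)\leq2\tau_j$, we have $\|\Delta q_j\|\leq2\tau_j$, and \eqref{eq:gen} gives
\begin{equation}\label{eq:small}
\|(s-1)q_j\|^2=\|q_j(s-1)^*(s-1)q_j\|\leq2d\,\|q_j\Delta q_j\|\leq4d\tau_j\qquad(s\in S).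
\end{equation}
Let $\sigma(\omega)=\rho_\omega(1-q)\in[0,1]$ be the mass that is cut off; it plays the role of $\hat s$. Since $0\leq1-\phi(t/\tau_j)\leq\mathbf 1_{\{t>\tau_j\}}$, formula \eqref{eq:definetti} and (P3) give $\mathbb E\sigma^3=\lim_{\mathcal U}\langle\prod_{i\leq3}\pi_{j,i}(1-q_j)\eta_j,\eta_j\rangle\leq280/(\theta\ell^2)$. By Markov's inequality,
\begin{equation}\label{eq:pstar}
p_*:=\mathbb P(\sigma\geq\tfrac1{64})\leq\frac{C_1}{\theta\ell^2},\qquad C_1=64^3\cdot280 .
\end{equation}
For $g\in\Lambda$ let $\operatorname{Re}g=\frac12(g+g^{-1})$ and $T_j(g)=q_j(\operatorname{Re}g)q_j$, a self-adjoint contraction in $C^*(\Lambda)$. For a sequence $\mathbf g=(g_j)$ let $T(\mathbf g)=(T_j(g_j))\in\mathfrak M$ and $a_{\mathbf g}(\omega)=\rho_\omega(T(\mathbf g))\in[-1,1]$.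

\begin{lemma}\label{lem:gap}
For each sequence $\mathbf g$, almost surely on $\{\sigma<\frac1{64}\}$ we have $|a_{\mathbf g}-\rho_\omega(\mathbf g)|<\frac14$ with $\rho_\omega(\mathbf g)\in\{0,1\}$. In particular $\mathbb P(a_{\mathbf g}\in[\frac14,\frac34])\leq p_*$.
\end{lemma}

\begin{proof}
Let $y=\frac12(\mathbf g+\mathbf g^*)$. Then $y-qyq=(1-q)y+qy(1-q)$, and by the Cauchy--Schwarz inequality for states and $(1-q)^2\leq1-q$, each of the two terms has $\rho_\omega$-value of modulus at most $\sigma^{1/2}$. So $|\rho_\omega(y)-a_{\mathbf g}|\leq2\sigma^{1/2}$, and $\rho_\omega(y)=\operatorname{Re}\rho_\omega(\mathbf g)=\rho_\omega(\mathbf g)\in\{0,1\}$ almost surely by Lemma~\ref{lem:dichotomy}.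
\end{proof}

\subsection{A slowly varying functional along the random walk}\label{sub:walk}

In Section~\ref{sec:Z} the same frequencies $N\leq M$ kept $A$ away from $0$ and detected the mass above the scale. Here the two requirements separate. By \eqref{eq:small} and the triangle inequality, elements of word length much smaller than $\tau_j^{-1/2}$ act almost trivially on the truncated part. The natural way to detect the mass in (P2) is the heat operator $e^{-\Delta/\tau_j}$, an average over a random walk with about $1/\tau_j$ steps, and such a walk may reach word length of order $1/\tau_j$: in a free group of rank two each step away from the identity increases the length with probability $\frac34$.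

The remedy is a second-order argument. Think of $a_g$ as a function of the position $g$ of the walk. It starts near $1$, and by (P2) it ends near $0$ with probability of order $\theta/\ell$. One step changes $a_g$ by $O(\sqrt{\tau_j})$, and the \emph{mean} change is only $O(\tau_j)$, because averaging $s-1$ over $S$ gives $-\Delta$. If $F$ is smooth and constant on both sides of $[\frac14,\frac34]$, Taylor's formula bounds the mean change of $F(a_g)$ per step by $O(\tau_j)$ times the probability that $a_g\in[\frac14,\frac34]$, which is at most $p_*$. Over $1/\tau_j$ steps $\mathbb EF(a_g)$ changes by $O(p_*)=O(1/\ell^2)$, too little to allow a drop of order $1/\ell$. The variable $a_{\mathbf g}$ exists only in the limit, whereas the walk must be run at level $j$. If $F$ is a polynomial, however, \eqref{eq:definetti} expresses $\mathbb EF(a_{\mathbf g})$ through several copies $I_1,I_2,\dots$, and this expression makes sense at level $j$.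

Fix $F_0\in C^\infty(\mathbb R)$, independent of everything else, with $0\leq F_0\leq1$, $F_0=0$ on $(-\infty,\frac14]$ and $F_0=1$ on $[\frac34,\infty)$, and let $C_0=1+\|F_0'\|_\infty+\|F_0''\|_\infty$. Given $\varepsilon\in(0,1)$, approximate $F_0''$ within $\varepsilon$ on $[-1,1]$ by a real polynomial and integrate twice from $0$, matching $F_0'(0)$ and $F_0(0)$. This gives a real polynomial $F(z)=\sum_k\gamma_kz^k$ such that $F,F',F''$ are within $\varepsilon$ of $F_0,F_0',F_0''$ on $[-1,1]$. For $g\in\Lambda$ define
\[
\hat F_j(g)=\sum_k\gamma_k\Big\langle\prod_{i\leq k}\pi_{j,i}(T_j(g))\,\eta_j,\eta_j\Big\rangle,\qquad\mathcal L\hat F_j(g)=\frac1d\sum_{s\in S}\big(\hat F_j(gs)-\hat F_j(g)\big).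
\]
The factors are commuting self-adjoint contractions, so $\hat F_j$ is real and $|\hat F_j|\leq\sum_k|\gamma_k|$. By \eqref{eq:definetti},
\begin{equation}\label{eq:Fhat}
\lim_{\mathcal U}\hat F_j(g_j)=\mathbb E\,F(a_{\mathbf g})\qquad\text{for every sequence }\mathbf g=(g_j).
\end{equation}
Statements about all sequences yield uniform statements by the following remark: if $\Psi_j\colon\Lambda\to\mathbb R$ are uniformly bounded and $\lim_{\mathcal U}\Psi_j(g_j)\leq c$ for every sequence $(g_j)$, then $\lim_{\mathcal U}\sup_g\Psi_j(g)\leq c$. Indeed, choose $g_j$ with $\Psi_j(g_j)\geq\sup_g\Psi_j(g)-\frac1j$.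

\begin{lemma}\label{lem:ito}
$\displaystyle\lim_{\mathcal U}\ \sup_{g\in\Lambda}\ |\mathcal L\hat F_j(g)|/\tau_j\leq\varepsilon_1:=(2+2d)(\varepsilon+C_0p_*)$.
\end{lemma}

\begin{proof}
Take a sequence $\mathbf g=(g_j)$ and, for $s\in S$, let
\[
D_j(s)=T_j(g_js)-T_j(g_j)=\tfrac12\,q_j\big(g_j(s-1)+(s^{-1}-1)g_j^{-1}\big)q_j .
\]
The second term is the adjoint of the first, so \eqref{eq:small} gives $D_j(s)=2\sqrt{d\tau_j}\,\hat D_j(s)$ with $\hat D_j(s)$ a self-adjoint contraction. Averaging over $S$,
\[
\frac1d\sum_{s\in S}D_j(s)=-\tfrac12\,q_j\big(g_j\Delta+\Delta g_j^{-1}\big)q_j=-\tau_jZ_j,\qquad\|Z_j\|\leq\|\Delta q_j\|/\tau_j\leq2 .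
\]
Since different copies commute,
\[
\prod_{i\leq k}\pi_{j,i}(T_j(g_js))-\prod_{i\leq k}\pi_{j,i}(T_j(g_j))=\sum_{\emptyset\neq B\subset\{1,\dots,k\}}\ \prod_{i\in B}\pi_{j,i}(D_j(s))\prod_{i\leq k,\ i\notin B}\pi_{j,i}(T_j(g_j)).
\]
Average over $s$, divide by $\tau_j$, and sort the terms by $|B|$. For $B=\{i\}$ the first product becomes $-\pi_{j,i}(Z_j)$. For $B=\{i,i'\}$ it becomes $4\sum_s\pi_{j,i}(\hat D_j(s))\pi_{j,i'}(\hat D_j(s))$. For $|B|\geq3$ it has norm at most $(4d\tau_j)^{|B|/2}/\tau_j$, which tends to $0$; this is where $\tau_j\to0$ is used. The number of terms depends only on $F$, so $|\mathcal L\hat F_j(g)|/\tau_j$ is bounded uniformly in $j$ and $g$. Let $Z=(Z_j)$ and $\hat D(s)=(\hat D_j(s))$ in $\mathfrak M$. By \eqref{eq:definetti}, each of the $k$ singletons contributes $-\mathbb E[\rho_\omega(Z)a_{\mathbf g}^{k-1}]$ in the limit, and each of the $\binom k2$ pairs contributes $4\sum_s\mathbb E[\rho_\omega(\hat D(s))^2a_{\mathbf g}^{k-2}]$. Since $\sum_k\gamma_kkz^{k-1}=F'(z)$ and $\sum_k\gamma_k\binom k2z^{k-2}=\frac12F''(z)$,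
\[
\lim_{\mathcal U}\frac{\mathcal L\hat F_j(g_j)}{\tau_j}=-\mathbb E\big[F'(a_{\mathbf g})\rho_\omega(Z)\big]+2\sum_{s\in S}\mathbb E\big[F''(a_{\mathbf g})\rho_\omega(\hat D(s))^2\big].
\]
The modulus is at most $2\,\mathbb E|F'(a_{\mathbf g})|+2d\,\mathbb E|F''(a_{\mathbf g})|$. On $[-1,1]$ the functions $|F'|,|F''|$ are at most $\varepsilon$ outside $[\frac14,\frac34]$ and at most $C_0$ inside, so by Lemma~\ref{lem:gap} both expectations are at most $\varepsilon+C_0p_*$. The remark before the lemma concludes.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:fg}]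
Let $\mu$ be the uniform measure on $S$ and $\mu_t=e^{-t}\sum_{n\geq0}\frac{t^n}{n!}\mu^{*n}$, the law at time $t$ of the continuous-time random walk. It is a probability measure on $\Lambda$ with $\sum_g\mu_t(g)g=e^{-t\Delta}$ in $C^*(\Lambda)$ and $\frac d{dt}\mu_t=\mu_t*\mu-\mu_t$ in $\ell^1(\Lambda)$. Let $\Phi_j(t)=\sum_g\mu_t(g)\hat F_j(g)$. Then $\Phi_j'(t)=\sum_g\mu_t(g)\mathcal L\hat F_j(g)$, so $|\Phi_j(1/\tau_j)-\Phi_j(0)|\leq\sup_g|\mathcal L\hat F_j(g)|/\tau_j$, and Lemma~\ref{lem:ito} gives
\begin{equation}\label{eq:slow}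
\lim_{\mathcal U}\Phi_j(1/\tau_j)\geq\lim_{\mathcal U}\Phi_j(0)-\varepsilon_1 .
\end{equation}

\emph{The start.} We have $\Phi_j(0)=\hat F_j(1)$ and $T_j(1)=q_j^2$, so $\lim_{\mathcal U}\Phi_j(0)=\mathbb EF(\rho_\omega(q^2))$ by \eqref{eq:Fhat}. Since $q^2\geq2q-1$, we get $\rho_\omega(q^2)\geq1-2\sigma\geq\frac34$ on $\{\sigma<\frac1{64}\}$, where therefore $F(\rho_\omega(q^2))\geq1-\varepsilon$; elsewhere it is at least $-\varepsilon$. Thus $\lim_{\mathcal U}\Phi_j(0)\geq(1-\varepsilon)(1-p_*)-\varepsilon p_*=1-\varepsilon-p_*$.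

\emph{The end.} Let $\mathbf g=(g_j)$ be any sequence. By Lemma~\ref{lem:gap}, $F(a_{\mathbf g})\leq\varepsilon$ almost surely on $\{\sigma<\frac1{64},\ \rho_\omega(\mathbf g)=0\}$, and $F\leq1+\varepsilon$ on $[-1,1]$. Also $\mathbb P(\rho_\omega(\mathbf g)=1)=\mathbb E\rho_\omega(\mathbf g)=\langle\pi_1(\mathbf g)\eta,\eta\rangle$ by Lemma~\ref{lem:dichotomy} and \eqref{eq:definetti}. Hence
\[
\lim_{\mathcal U}\hat F_j(g_j)\leq\varepsilon+p_*+\lim_{\mathcal U}\operatorname{Re}\langle\pi_{j,1}(g_j)\eta_j,\eta_j\rangle ,
\]
and by the remark before Lemma~\ref{lem:ito}, $\lim_{\mathcal U}\sup_g\big(\hat F_j(g)-\operatorname{Re}\langle\pi_{j,1}(g)\eta_j,\eta_j\rangle\big)\leq\varepsilon+p_*$. Average over $\mu_{1/\tau_j}$. Since $e^{-t/\tau_j}\leq1-(1-e^{-1/2})\mathbf 1_{\{t\geq\tau_j/2\}}$ for $t\geq0$, property (P2) gives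
\[
\lim_{\mathcal U}\Phi_j(1/\tau_j)\leq\lim_{\mathcal U}\langle e^{-\Delta_{j,I_1}/\tau_j}\eta_j,\eta_j\rangle+\varepsilon+p_*\leq1-(1-e^{-1/2})\frac\theta{10\ell}+\varepsilon+p_* .
\]

Inserting both estimates in \eqref{eq:slow} yields $(1-e^{-1/2})\frac\theta{10\ell}\leq2\varepsilon+2p_*+\varepsilon_1$. The data $\ell$, $\eta_j$, $p_*$ do not depend on $\varepsilon$. Letting $\varepsilon\to0$ and using \eqref{eq:pstar},
\[
(1-e^{-1/2})\frac\theta{10\ell}\leq\big(2+(2+2d)C_0\big)\frac{C_1}{\theta\ell^2}.
\]
This holds for every integer $\ell\geq2/\theta$, with $\theta,d,C_0,C_1$ independent of $\ell$. It is false for large $\ell$, so \eqref{eq:theta} is impossible.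
\end{proof}

\begin{remark}
Finite generation enters through the existence of $\Delta$ and the constant $d$ in \eqref{eq:gen}. It cannot be dropped: if $\Lambda$ is countably infinite and locally finite, then $G_\Lambda$ has the Haagerup property by Theorem~\ref{thm:class}, so the infinite set $\Lambda_I$ does not have relative (T) by Lemma~\ref{lem:bounded}.
\end{remark}

\section{Counting cones}\label{sec:psi}

\subsection{A conditionally negative definite function}

Let $\Lambda$ be any discrete group acting on a nonempty set $X$. Then $G_\Lambda$ acts on $\mathfrak C\times X$ by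
\begin{equation}\label{eq:skew}
(fv)(x,y)=\big(vx,\ f(vx)\,y\big).
\end{equation}
This is an action: applying $f'v'$ and then $fv$ sends $(x,y)$ to $(vv'x,f(vv'x)f'(v'x)y)$, while $(fv)(f'v')=f(v\cdot f')\,vv'$ and $(v\cdot f')(vv'x)=f'(v'x)$. It is faithful if $\Lambda$ acts faithfully on $X$: an element acting trivially has $v=1$, and then each $f(x)$ acts trivially on $X$.

For $g=fv\in G_\Lambda$ let $\mathcal W(g)$ be the set of words $w$ such that $v$ is not a prefix replacement on $[w]$ or $f\circ v$ is not constant on $[w]$. Both good properties pass to subcones, so $\mathcal W(g)$ is closed under taking prefixes, and both hold for all long words, so $\mathcal W(g)$ is finite.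

\begin{proposition}\label{prop:psi}
The function $\psi_0(g)=|\mathcal W(g)|+|\mathcal W(g^{-1})|$ is conditionally negative definite on $G_\Lambda$. If $\psi_0(fv)\leq k$, then on each cone of length $k$ the map $v$ is a prefix replacement and $f\circ v$ is constant. If $\Lambda$ is finite, $\psi_0$ is proper; in particular $G_\Lambda$ has the Haagerup property for finite $\Lambda$, and so does $V$.
\end{proposition}

\begin{proof}
Take $X=\Lambda$ with left multiplication in \eqref{eq:skew}; the action on $\mathfrak C\times\Lambda$ is by homeomorphisms and commutes with right multiplication by $\Lambda$ in the second coordinate. Let $\mathcal B$ be the set of continuous maps $\mathfrak C\to\mathfrak C\times\Lambda$ modulo right multiplication of the second coordinate by constants. Then $G_\Lambda$ acts on $\mathcal B$ by composition. Let $\zeta_w$ be the class of $z\mapsto(wz,1)$ and $\mathcal Z=\{\zeta_w:w\in\{0,1\}^*\}$; different words give different classes. For $g=fv$, the class $g\zeta_w$ is that of $z\mapsto(v(wz),f(v(wz)))$, and it lies in $\mathcal Z$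 exactly when $w\notin\mathcal W(g)$. So $|g\mathcal Z\setminus\mathcal Z|=|\mathcal W(g)|$ and $|\mathcal Z\setminus g\mathcal Z|=|g^{-1}\mathcal Z\setminus\mathcal Z|=|\mathcal W(g^{-1})|$. Hence $b(g)=\mathbf 1_{g\mathcal Z}-\mathbf 1_{\mathcal Z}$ lies in $\ell^2(\mathcal B)$ and $\psi_0(g)=|g\mathcal Z\,\triangle\,\mathcal Z|=\|b(g)\|^2$. Moreover $\psi_0(x^{-1}y)=|y\mathcal Z\,\triangle\,x\mathcal Z|=\|b(x)-b(y)\|^2$, and for real $c_a$ with $\sum_ac_a=0$,
\[
\sum_{a,a'}c_ac_{a'}\|b(x_a)-b(x_{a'})\|^2=-2\Big\|\sum_ac_ab(x_a)\Big\|^2\leq0 .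
\]

If $\mathcal W(g)$ contains a word of length $k$, it contains its $k+1$ prefixes. So $\psi_0(g)\leq k$ implies that neither $\mathcal W(g)$ nor $\mathcal W(g^{-1})$ contains a word of length $k$. This gives the second assertion, and shows that $v^{-1}$ is also a prefix replacement on each cone of length $k$. Let $|w|=k$ and $v(wz)=w'z$. If $|w'|\geq k$, write $w'=w''u$ with $|w''|=k$ and $v^{-1}(w''z)=w'''z$; then $wz=w'''uz$ for all $z$, so $w=w'''u$ and $|u|\leq k$. Thus $|w'|\leq2k$, and there are finitely many possibilities for $v$. For each there are at most $|\Lambda|^{2^k}$ possibilities for $f\circ v$.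
\end{proof}

\begin{example}
For $1\neq\lambda\in\Lambda$, the map $\lambda_{[w]}$ is nonconstant on $[u]$ exactly when $u$ is a prefix of $w$ different from $w$. So $\psi_0(\lambda_{[w]})=2|w|$, whatever $\lambda$ is: $\psi_0$ is bounded on each $\Lambda_{[w]}$, as Theorem~\ref{thm:fg} requires, but not on their union.
\end{example}

\subsection{Proofs of Theorems~\ref{thm:class} and~\ref{thm:subsets}}

\begin{lemma}\label{lem:union}
If $G=\bigcup_nG_n$ is an increasing union of subgroups with the Haagerup property, then $G$ has the Haagerup property.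
\end{lemma}

\begin{proof}
Enumerate $G=\{x_1,x_2,\dots\}$. For each $k$ choose $n$ with $x_1,\dots,x_k\in G_n$, a proper conditionally negative definite $\psi_n$ on $G_n$, and $t>0$ so small that $\varphi_k=e^{-t\psi_n}$ satisfies $1-\varphi_k(x_i)\leq2^{-k}$ for $i\leq k$. Extend $\varphi_k$ by $0$ outside $G_n$. The extension is positive definite, since a matrix $(\varphi_k(y_a^{-1}y_b))_{a,b}$ is block diagonal along the cosets $yG_n$. It takes values in $[0,1]$, and $\{\varphi_k\geq\frac12\}$ is finite. Each $1-\varphi_k$ is conditionally negative definite, because the constant $1$ contributes $(\sum_ac_a)^2=0$. Hence so is $\psi=\sum_k(1-\varphi_k)$, which converges at every $x_i$. If $\psi(x)\leq m$ with $m\in\mathbb N$, then $\varphi_k(x)\geq\frac12$ for some $k\leq2m+1$, since otherwise $\psi(x)>m+\frac12$. So $\{\psi\leq m\}$ is finite.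
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:class}]
Let $\Lambda=\{\lambda_1,\lambda_2,\dots\}$ be countable and locally finite, and let $\Lambda_n$ be the finite subgroup generated by $\lambda_1,\dots,\lambda_n$. Every $f\in L\Lambda$ has finite image, so $G_\Lambda=\bigcup_nG_{\Lambda_n}$. Proposition~\ref{prop:psi} and Lemma~\ref{lem:union} show that $G_\Lambda$ has the Haagerup property.

Conversely, let $G_\Lambda$ have the Haagerup property. Then $G_\Lambda$ is countable, and so is $\Lambda\cong\Lambda_{\mathfrak C}$. Let $\Lambda'\leq\Lambda$ be finitely generated. The subgroup $G_{\Lambda'}\leq G_\Lambda$ has the Haagerup property, and $\Lambda'_{[0]}$ has relative (T) in $G_{\Lambda'}$ by Theorem~\ref{thm:fg}. By Lemma~\ref{lem:bounded}, $\Lambda'_{[0]}\cong\Lambda'$ is finite.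
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:subsets}]
If every $f\in Y$ is constant on the pieces of $\mathcal P$, then $Y$ is contained in the product of the finitely many groups $\Lambda_I$, $I\in\mathcal P$, each of which has relative (T) by Theorem~\ref{thm:fg}; so $Y$ has relative (T). Conversely, if $Y\subset L\Lambda$ has relative (T), then $\psi_0\leq k$ on $Y$ for some integer $k$ by Lemma~\ref{lem:bounded}, and by Proposition~\ref{prop:psi} with $v=1$ every $f\in Y$ is constant on the cones of length $k$.
\end{proof}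

\section{The Brin--Thompson groups}\label{sec:nV}

The group $nV$ consists of the homeomorphisms of $\mathfrak C^n$ that, on each piece $[w_1]\times\dots\times[w_n]$ of some finite partition of $\mathfrak C^n$ into products of cones, have the form $(w_1z_1,\dots,w_nz_n)\mapsto(w_1'z_1,\dots,w_n'z_n)$. Acting trivially on the last $n-2$ coordinates embeds $2V$ in $nV$ for $n\geq2$.

\begin{proof}[Proof of Corollary~\ref{cor:nV}]
Let $a\in V$ be given by $00z\mapsto0z$, $01z\mapsto10z$, $1z\mapsto11z$. It has infinite order, since $a^N(1000\cdots)=1^{N+1}000\cdots$ for $N\geq0$. So $\mathbb Z$ acts faithfully on $X=\mathfrak C$ through the powers of $a$, and \eqref{eq:skew} gives a faithful action of $L\mathbb Z\rtimes V$ on $\mathfrak C^2$ by $(x,y)\mapsto(vx,a^{f(vx)}y)$. Given $fv$, partition the first factor into cones $[u]$ on which $v$ is a prefix replacement and $f\circ v$ equals a constant $N_u$; for each $u$, partition the second factor into cones on which $a^{N_u}$ is a prefix replacement. On the resulting products the map has the required form,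 so it belongs to $2V$. Thus $L\mathbb Z\rtimes V$ embeds in $2V\leq nV$. The Haagerup property passes to subgroups and fails for $L\mathbb Z\rtimes V$ by Theorem~\ref{thm:Z}.
\end{proof}

\begin{remark}
For finite $\Lambda$ the action \eqref{eq:skew} needs no second Cantor coordinate: $G_\Lambda$ embeds in $V$ itself. Take $X=\Lambda$, partition $\mathfrak C$ into cones $[w_\lambda]$, $\lambda\in\Lambda$, and identify $(x,\lambda)$ with $w_\lambda x$. If $v(uz)=u'z$ and $f$ equals the constant $f_u$ on $[u']$, then $fv$ acts on $[w_\lambda u]$ by the prefix replacement $w_\lambda uz\mapsto w_{f_u\lambda}u'z$.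
\end{remark}

\begin{thebibliography}{9}

\bibitem{Brothier}
Arnaud Brothier, \emph{Classification of Thompson related groups arising from Jones technology II}, arXiv:2011.13124 (2020).

\end{thebibliography}
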